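
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Algebraic multiplicities of tensor eigenvalues\\ and the linear span of the eigenscheme}


\begin{abstract}
Let $T$ and $\mathbf t$ be tensors in $\mathbb C^n\otimes((\mathbb C^n)^*)^{\otimes d}$, with $\mathbf t$ non-singular. The eigenvectors of $T$ relative to $\mathbf t$ with a given eigenvalue $\lambda_0$ form a scheme, and the multiplicity of $\lambda_0$ as a root of the characteristic polynomial (a resultant) is its algebraic multiplicity. We prove that the algebraic multiplicity is at least the dimension of the linear span of the scheme of eigenvectors. This extends the inequality between geometric and algebraic multiplicity of a matrix eigenvalue. We also give a lower bound for the algebraic multiplicity in terms of $n$, $d$ and the dimension of the eigenscheme, which is sharp for all values of these numbers,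 characterize equality in the span inequality when $d\ge2$, and prove a bound that sums over all irreducible components. For finite eigenschemes we use the Poisson formula. For positive-dimensional ones we compute the multiplicity of the resultant hypersurface at a point from the projective degrees of a rational map, and bound those degrees by counting forms that vanish to high order.
\end{abstract}

\section{The question and the results}

\subsection{Eigenvalues of one tensor relative to another}

Let $n,d\ge1$, put $N=n-1$ and $S=\mathbb C[x_1,\dots,x_n]$, and let $S_d$ be the space of forms of degree $d$. A tensor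
\[
T=\sum_{i=1}^r v_i\otimes(\alpha_{i,1}\otimes\dots\otimes\alpha_{i,d})\in\mathbb C^n\otimes((\mathbb C^n)^*)^{\otimes d}
\]
induces the map $T:\mathbb C^n\to\mathbb C^n$, $T(w)=\sum_i\alpha_{i,1}(w)\cdots\alpha_{i,d}(w)\,v_i$. In coordinates $T(x)=(T_1(x),\dots,T_n(x))$ with $T_j\in S_d$. Every $n$-tuple of forms arises in this way, since $e_j\otimes(x_{i_1}\otimes\dots\otimes x_{i_d})$ induces $x_{i_1}\cdots x_{i_d}\,e_j$. Only the induced map matters below, so we work in the vector space
\[
P=(S_d)^n .
\]

Fix a second tensor $\mathbf t$ that is \emph{non-singular}: $\mathbf t(w)=0$ only for $w=0$. Equivalently, the multivariate resultant $\operatorname{Res}(\mathbf t)=\operatorname{Res}(\mathbf t_1,\dots,\mathbf t_n)$ is nonzero; its properties are recalled in Section~\ref{sec:res}. A vector $w\ne0$ is a \emph{$\mathbf t$-eigenvector} of $T$ with \emph{$\mathbf t$-eigenvalue} $\lambda_0\in\mathbb C$ if $T(w)=\lambda_0\mathbf t(w)$. The \emph{$\mathbf t$-characteristic polynomial} is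
\[
\chi(\lambda)=\operatorname{Res}(T_1-\lambda\mathbf t_1,\dots,T_n-\lambda\mathbf t_n),
\]
a nonzero polynomial because $\mathbf t$ is non-singular, and the \emph{$\mathbf t$-algebraic multiplicity} $\operatorname{am}_{\mathbf t,T}(\lambda_0)$ is the multiplicity of $\lambda_0$ as a root of $\chi$ (zero if $\chi(\lambda_0)\ne0$). For $d=1$ and $\mathbf t=\mathrm{id}$ these are the usual notions for matrices. Non-singularity cannot be dropped: if $T$ and $\mathbf t$ have a common zero $w\ne0$, then $\chi$ vanishes identically and there is no multiplicity to speak of.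

Fix $\lambda_0$ and put
\[
f=(f_1,\dots,f_n),\quad f_i=T_i-\lambda_0\mathbf t_i,\qquad I=(f_1,\dots,f_n)\subset S,\qquad Z=\operatorname{Proj}S/I\subseteq\mathbb P^N .
\]
We call $Z$ the \emph{eigenscheme}; its points are the eigenvectors with eigenvalue $\lambda_0$ up to scale. A form vanishes on the scheme $Z$ exactly when it lies in the saturation
\[
I^{\rm sat}=\{F:\ (x_1,\dots,x_n)^kF\subseteq I\text{ for some }k\}.
\]
So the smallest linear subspace $L\subseteq\mathbb C^n$ whose projectivization contains $Z$ scheme-theoretically is the zero set of the linear forms in $I^{\rm sat}$, and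
\[
\dim L=n-\dim_{\mathbb C}(I^{\rm sat})_1 .
\]
The saturation is essential: for $d\ge2$ the ideal $I$ itself contains no nonzero linear form.

For matrices $L$ is the eigenspace, and $\operatorname{am}\ge\dim L$ is the familiar inequality between algebraic and geometric multiplicity: one extends a basis of the eigenspace and reads off a block triangular determinant. For $d\ge2$ we argue differently. The question, taken from \cite{CCGL}, is whether the inequality survives:
\begin{quote}
\emph{Is $\operatorname{am}_{\mathbf t,T}(\lambda_0)$ always at least $\dim L$, the scheme-theoretic dimension of the linear span of the eigenvectors?}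
\end{quote}

\subsection{Results}

We write $\operatorname{am}=\operatorname{am}_{\mathbf t,T}(\lambda_0)$. In all theorems $n,d\ge1$ and $\lambda_0\in\mathbb C$ are arbitrary and $\mathbf t$ is non-singular, unless more is said. ``Finite'' schemes may be empty.

\begin{theorem}\label{thm:A}
$\operatorname{am}_{\mathbf t,T}(\lambda_0)\ge\dim L$.
\end{theorem}

This follows from two further bounds, one used for finite and one for positive-dimensional $Z$.

\begin{theorem}\label{thm:finite}
If $Z$ is finite, then $\operatorname{am}\ge\operatorname{length}(Z)\ge\dim_{\mathbb C}(S/I^{\rm sat})_m$ for every $m\ge0$.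
\end{theorem}

For $m=1$ the right-hand side is $\dim L$. For $0\le k\le N$ put (with $0^0=1$)
\[
B(n,d,k)=\sum_{r=0}^{k}(k+1-r)\binom nr(d-1)^r .
\]
For instance $B(n,d,0)=1$, $B(n,d,1)=n(d-1)+2$ and $B(n,1,k)=k+1$. If $k\ge1$, the terms $r=0,1$ give
\begin{equation}\label{eq:Bbound}
B(n,d,k)\ge(k+1)+kn(d-1)\ge n(d-1)+2 .
\end{equation}

\begin{theorem}\label{thm:dim}
If $Z\ne\emptyset$ and $\dim Z=k$, then $\operatorname{am}\ge B(n,d,k)$. In particular $\operatorname{am}\ge n(d-1)+2$ if $k\ge1$. The bound is sharp: for all $n,d\ge1$ and $0\le k\le N$ there are $T,\mathbf t,\lambda_0$ with $\dim Z=k$ and $\operatorname{am}=B(n,d,k)$.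
\end{theorem}

So for $d\ge2$ a positive-dimensional eigenscheme forces $\operatorname{am}\ge n+2$, which is more than the dimension of any linear span in $\mathbb C^n$. Equality in Theorem~\ref{thm:A} is then a matter of finite eigenschemes.

\begin{theorem}\label{thm:equality}
Let $d\ge2$. Then $\operatorname{am}=\dim L$ if and only if either $Z=\emptyset$, or $Z$ is finite and both of the following hold:
\begin{enumerate}
\item[(i)] the restriction map $S_1\to H^0(Z,\mathcal O_Z(1))$ is surjective;
\item[(ii)] for each $p\in Z$ and an index $b$ with $\mathbf t_b(p)\ne0$, one has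
\[
f_b\in(f_i\mathbf t_b-f_b\mathbf t_i:\ 1\le i\le n)\quad\text{in }\mathcal O_{\mathbb P^N,p},
\]
where the forms are dehomogenized at $p$.
\end{enumerate}
Equality $\operatorname{am}=\dim L=s$ occurs for every $s\in\{0,\dots,n\}$.
\end{theorem}

Condition (i) says that $\operatorname{length}Z=\dim L$. Condition (ii) plays the role of the absence of Jordan blocks; see Example~\ref{ex:jordan}. It will turn out not to depend on the choice of $b$. The hypothesis $d\ge2$ is needed: for $d=1$, $n\ge2$, $T=0$, $\mathbf t=\mathrm{id}$, $\lambda_0=0$ one has $\operatorname{am}=n=\dim L$, but $Z=\mathbb P^N$ is not finite.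

\begin{theorem}\label{thm:components}
If $V_1,\dots,V_\kappa$ are the irreducible components of $Z_{\rm red}$, then
\[
\operatorname{am}\ \ge\ \sum_{a=1}^{\kappa}\deg(V_a)\,(\dim V_a+1)\,d^{\dim V_a}.
\]
\end{theorem}

\subsection{Organization}

Section~\ref{sec:hand} shows the method by hand on two small cases. Section~\ref{sec:res} recalls resultants and reduces to a general tensor $\mathbf t$. Section~\ref{sec:finite} treats finite fibers and proves Theorem~\ref{thm:finite}. Section~\ref{sec:formula} gives a formula for the algebraic multiplicity with respect to a general $\mathbf t$; it involves the projective degrees of the rational map $[f_1:\dots:f_n]$, which are bounded in Section~\ref{sec:bounds}. Theorem~\ref{thm:A} and the inequality of Theorem~\ref{thm:dim} follow in Section~\ref{sec:proofs}. Sections~\ref{sec:sharp} and \ref{sec:components} contain sharpness, the equality case, and Theorem~\ref{thm:components}.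

\section{Counting the other eigenvalues: two cases by hand}\label{sec:hand}

For $g\in P$ put
\[
\chi_g(\lambda)=\operatorname{Res}(f-\lambda g),\qquad\text{so that}\qquad \chi(\lambda_0+\lambda)=\chi_{\mathbf t}(\lambda),\qquad \operatorname{am}=\operatorname{ord}_{\lambda=0}\chi_{\mathbf t}.
\]
Two facts, proved in Section~\ref{sec:res}, start the argument. If $\operatorname{Res}(g)\ne0$, then $\chi_g$ has degree exactly $nd^N$. And $\operatorname{ord}_0\chi_g$ is smallest for general $g$, so for a lower bound on $\operatorname{am}$ we may replace $\mathbf t$ by a general $g$. The idea is not to look at the root $0$ at all, but to count the \emph{other} roots: for general $g$ they correspond to points $x\in\mathbb P^N$ where $f(x)$ and $g(x)$ are nonzero and proportional, and what is missing from $nd^N$ is the order at $0$. By Lemma~\ref{lem:finite} and \eqref{eq:eliminate} below, such a point $x$ contributes the length of $\mathcal O_{\mathbb P^N,x}/(f_ig_b-f_bg_i)_i$ to the count, where $g_b(x)\ne0$; for general $g$ this length is $1$.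

\subsection{Two variables}\label{sub:n2}

Let $n=2$ and $f\ne0$. Write $f=q\cdot(a_1,a_2)$ with $q=\gcd(f_1,f_2)$ of degree $e$ and $a_1,a_2$ coprime of degree $d-e$. Since $(a_1,a_2)$ contains all forms of large degree, $I^{\rm sat}=(q)$. So $Z$ is the zero scheme of $q$, of length $e$, and $\dim L=\min(e,2)$.

Take a general $g$ and set $D=a_1g_2-a_2g_1$, a form of degree $2d-e$. The ideal $(a_1,a_2)$ contains every form of degree at least $2(d-e)-1$, so $g\mapsto D$ maps $P$ onto $S_{2d-e}$. Hence for general $g$ the form $D$ has $2d-e$ distinct zeros, none of them a zero of $q$. If $f(x)=\lambda g(x)$ with $\lambda\ne0$, then $f(x)\neq0$ because $\operatorname{Res}(g)\ne0$, so $q(x)\ne0$ and $D(x)=0$. Conversely, at a zero $x$ of $D$ the vectors $f(x)=q(x)a(x)$ and $g(x)$ are nonzero and proportional. So there are $2d-e$ solutions with $\lambda\ne0$. Each counts once, because $f_1g_2-f_2g_1=qD$ has a simple zero at $x$. Therefore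
\[
\operatorname{ord}_0\chi_g=2d-(2d-e)=e=\operatorname{length}(Z).
\]
For every non-singular $\mathbf t$ we get $\operatorname{am}\ge e\ge\min(e,2)=\dim L$. The natural lower bound for finite $Z$ is the length; the span is a weaker invariant.

\subsection{A line of eigenvectors in the plane}\label{sub:line}

Let $n=3$ and $f=\ell\cdot a$ with $\ell$ a nonzero linear form and $a=(a_1,a_2,a_3)$ forms of degree $d-1$ without common zero. Then $Z$ is the reduced line $\ell=0$ and $\dim L=2$. For general $g$ no point $x$ of this line satisfies $[a(x)]=[g(x)]$: for each $x$ this is a condition of codimension $2$ on $g$, and the line has dimension $1$. So the solutions of $f(x)=\lambda g(x)$ with $\lambda\ne0$ are the points $x\in\mathbb P^2$ with $[a(x)]=[g(x)]$, that is, the intersection points of the graphs of two morphisms $\mathbb P^2\to\mathbb P^2$ given by forms of degrees $d-1$ and $d$. For general $g$ all of them have multiplicity one; this is shown in general in the proof of Proposition~\ref{prop:mu}. If $H,h$ denote the hyperplane classes of the two factors of $\mathbb P^2\times\mathbb P^2$,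 the graph of a morphism given by forms of degree $e$ has class $\sum_ie^iH^ih^{2-i}$. So the number of points is $\sum_{i=0}^2d^i(d-1)^{2-i}=3d^2-3d+1$, and
\[
\operatorname{ord}_0\chi_g=3d^2-(3d^2-3d+1)=3d-1=B(3,d,1).
\]

\subsection{What the general proof must supply}

In general $f$ does not split off a factor, and $x\mapsto[f(x)]$ is only a rational map. We replace its graph by the closure $\Gamma\subseteq\mathbb P^N\times\mathbb P^N$. For general $g$ the number of other eigenvalues becomes
\[
\sum_{j=0}^Nd^{N-j}\delta_j,\qquad \delta_j=\int H^{N-j}h^j\cdot[\Gamma],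
\]
and the order at $0$ is $\sum_jd^{N-j}(d^j-\delta_j)$. In Section~\ref{sub:line}, for example, $\delta_j=(d-1)^j$. Lower bounds for $\operatorname{am}$ thus follow from \emph{upper} bounds for the $\delta_j$: base points lower these degrees, and the task is to say by how much in terms of $\dim Z$ alone. For finite nonempty $Z$ this gives only $\operatorname{am}\ge B(n,d,0)=1$; there the scheme structure has to be used, and Lemma~\ref{lem:finite} does that directly.

\section{Resultants}\label{sec:res}

\subsection{Facts used}

We use the following from \cite[Ch.~3]{CLO}.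
\begin{itemize}
\item[(R1)] $\operatorname{Res}$ is an irreducible polynomial on $P$ that vanishes exactly at the tuples with a common zero in $\mathbb P^N$ (Theorem 2.3).
\item[(R2)] It is homogeneous of degree $d^N$ in the coefficients of each form (Theorem 3.1).
\item[(R3)] (Poisson formula, Theorem 3.4.) Let $N\ge1$, $F\in P$, $\bar F_i=F_i|_{x_n=0}$ and $F_i^\flat=F_i|_{x_n=1}$. If $\operatorname{Res}(\bar F_1,\dots,\bar F_N)\ne0$, then $\mathcal A=\mathbb C[x_1,\dots,x_N]/(F_1^\flat,\dots,F_N^\flat)$ has dimension $d^N$ and
\[
\operatorname{Res}(F)=\operatorname{Res}(\bar F_1,\dots,\bar F_N)^d\,\det(F_n^\flat: \mathcal A\to \mathcal A),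
\]
where $F_n^\flat$ acts by multiplication.
\end{itemize}

\paragraph{Degree.} By (R2), $\operatorname{Res}$ has total degree $nd^N$. So if $\operatorname{Res}(g)\ne0$, then $\chi_g$ has degree $nd^N$, with leading coefficient $\pm\operatorname{Res}(g)$.

\paragraph{Coordinate changes.} For $A,C\in GL_n(\mathbb C)$ the map $\Phi(F)=A\cdot(F\circ C)$ is a linear automorphism of $P$ that preserves the set of tuples with a common zero. By (R1), $\operatorname{Res}\circ\Phi$ and $\operatorname{Res}$ are irreducible with the same zero set, so $\operatorname{Res}\circ\Phi=c\cdot\operatorname{Res}$ with $c\in\mathbb C^*$.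

\subsection{Reduction to a general second tensor}

Expand $\operatorname{Res}(f+G)=\sum_m\rho_m(G)$ with $\rho_m$ homogeneous of degree $m$ in $G\in P$, and let
\[
\mu(f)=\min\{m:\rho_m\ne0\}.
\]
This is the multiplicity of the hypersurface $\{\operatorname{Res}=0\}$ at the point $f$. Since $\chi_g(\lambda)=\sum_m(-\lambda)^m\rho_m(g)$,
\begin{equation}\label{eq:mu}
\operatorname{ord}_0\chi_g\ge\mu(f)\ \text{ for all }g\in P,\quad\text{with equality on the dense open set }\{\rho_{\mu(f)}\ne0\}.
\end{equation}
In particular $\operatorname{am}\ge\mu(f)$.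

\subsection{The degenerate cases}\label{sub:trivial}

\begin{itemize}
\item \emph{$f=0$.} Then $\chi_{\mathbf t}(\lambda)=(-\lambda)^{nd^N}\operatorname{Res}(\mathbf t)$, $Z=\mathbb P^N$, $k=N$ and $\dim L=n$. From $(n-r)\binom nr=n\binom{n-1}r$ we get
\[
B(n,d,N)=\sum_{r=0}^{N}(n-r)\binom nr(d-1)^r=n\sum_{r=0}^{N}\binom{n-1}r(d-1)^r=nd^N=\operatorname{am}\ge n .
\]
The right-hand side in Theorem~\ref{thm:components} is also $(N+1)d^N=nd^N$.
\item \emph{$Z=\emptyset$.} Then $I^{\rm sat}=S$ by the Nullstellensatz, $\dim L=0$, and $\operatorname{am}=0$ by (R1).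
\item \emph{$n=1$.} Then either $Z=\emptyset$, or $f=0$ and $\operatorname{am}=1=\operatorname{length}Z=\dim L=B(1,d,0)$; moreover, in the second case $I^{\rm sat}=0$, so $\dim(S/I^{\rm sat})_m=1$ for all $m\ge0$.
\end{itemize}
So Theorems~\ref{thm:A}, \ref{thm:finite}, \ref{thm:components} and the inequalities of Theorem~\ref{thm:dim} hold in these cases; for the second inequality of Theorem~\ref{thm:dim} see \eqref{eq:Bbound}. In Sections~\ref{sec:finite}--\ref{sec:bounds} we assume $N\ge1$.

\section{Finite fibers}\label{sec:finite}

For $g\in P$ let $X_g\subseteq\mathbb P^N\times\mathbb A^1$ be the closed subscheme defined by $f_i-\lambda g_i$, $1\le i\le n$. Its fiber over $\lambda=0$ is $Z$. The next lemma says that, over a value of $\lambda$ with finite fiber, the order of $\chi_g$ is a sum of local lengths of $X_g$. It serves twice: at $\lambda=0$ with $g=\mathbf t$ it proves Theorem~\ref{thm:finite}, and at $\lambda\ne0$ with general $g$ it justifies counting each other eigenvalue once. The idea of the proof is that, locally in $\lambda$, the Poisson formula writes $\chi_g$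 as a unit times the determinant of an endomorphism of a free module whose cokernel is the coordinate ring of $X_g$.

\begin{lemma}\label{lem:finite}
Let $\operatorname{Res}(g)\ne0$ and $\lambda_1\in\mathbb C$, and suppose that the scheme $Z_1=V(f-\lambda_1g)\subseteq\mathbb P^N$ is finite. Then
\[
\operatorname{ord}_{\lambda_1}\chi_g=\sum_{p\in Z_1}\operatorname{length}\mathcal O_{X_g,(p,\lambda_1)}\ \ge\ \operatorname{length}Z_1,
\]
with equality on the right if and only if $\lambda-\lambda_1=0$ in each $\mathcal O_{X_g,(p,\lambda_1)}$.
\end{lemma}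

\begin{proof}
Write $F(\lambda)=f-\lambda g$.

\emph{Step 1: coordinates adapted to the Poisson formula.} We want the first $N$ forms $F_1(\lambda_1),\dots,F_N(\lambda_1)$ to have no common zero on $x_n=0$. Choose successively linear combinations $\psi_1,\dots,\psi_N$ of the $F_i(\lambda_1)$, with linearly independent coefficient vectors, such that $\psi_{i+1}$ does not vanish identically on any irreducible component $Y\not\subseteq Z_1$ of $V(\psi_1,\dots,\psi_i)$. This is possible: some $F_l(\lambda_1)$ does not vanish identically on $Y$, so each $Y$ excludes a proper subspace of coefficient vectors, and linear independence excludes another one. A component of $V(\psi_1,\dots,\psi_{i+1})$ not contained in $Z_1$ lies in some such $Y$, hence in $Y\cap V(\psi_{i+1})$. By induction, components of $V(\psi_1,\dots,\psi_i)$ not contained in $Z_1$ have dimension at most $N-i$. As $Z_1$ is finite, $V(\psi_1,\dots,\psi_N)$ is finite. Choose a hyperplane that misses it.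

Now replace $f,g$ by $A\cdot(f\circ C)$ and $A\cdot(g\circ C)$, where $A\in GL_n(\mathbb C)$ has the coefficient vectors of $\psi_1,\dots,\psi_N$ as its first rows and $C$ moves the hyperplane to $x_n=0$. By the paragraph on coordinate changes in Section~\ref{sec:res}, $\chi_g$ changes by a nonzero constant and $\operatorname{Res}(g)\ne0$ is preserved; $X_g$ changes by an isomorphism over $\mathbb A^1$. So we may assume that $V(F_1(\lambda_1),\dots,F_N(\lambda_1))$ is disjoint from $x_n=0$. By (R1) for $N$ forms in $N$ variables, the polynomial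
\[
\rho(\lambda)=\operatorname{Res}(\bar F_1(\lambda),\dots,\bar F_N(\lambda))
\]
satisfies $\rho(\lambda_1)\ne0$.

\emph{Step 2: a free module.} Let $R=\mathbb C[\lambda][\rho^{-1}]$ and $\mathcal A_R=R[x_1,\dots,x_N]/(F_1^\flat,\dots,F_N^\flat)$. We claim that $\mathcal A_R$ is free of rank $d^N$ over $R$.

First, $\mathcal A_R$ is a finite $R$-module. At a closed point $\lambda'$ of $\operatorname{Spec}R$ the $N$ forms $\bar F_i(\lambda')$ in $N$ variables have only the trivial common zero. So they are a regular sequence, the quotient by them has Hilbert series $(1+\tau+\dots+\tau^{d-1})^N$, and it vanishes in degrees $m\ge m_0:=N(d-1)+1$. Each graded piece of $R[x]/(\bar F_1,\dots,\bar F_N)$ is a finite $R$-module, so by Nakayama's lemma it vanishes in degrees $m\ge m_0$. Note that $m_0\ge d$. Hence a monomial of degree $m\ge m_0$ can be written $\sum_ih_i\bar F_i$ with $h_i\in R[x]$ homogeneous of degree $m-d$. Modulo the $F_i^\flat$ it is congruent to $-\sum_ih_i(F_i^\flat-\bar F_i)$, which has degree less than $m$. By induction the monomials of degree less than $m_0$ generate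 $\mathcal A_R$.

By (R3) all closed fibers of $\mathcal A_R$ have dimension $d^N$. A finitely generated module over the PID $R$ is the sum of a free module and a torsion module supported at finitely many of the infinitely many closed points. If the fiber dimension is constant, the torsion part has zero fibers, so it is $0$. This proves the claim.

\emph{Step 3: the order.} Let $\Theta:\mathcal A_R\to \mathcal A_R$ be multiplication by $F_n^\flat$. By (R3), $\chi_g=\rho^d\det\Theta$ at every closed point of $\operatorname{Spec}R$, hence in $R$. Let $R_1$ be the localization of $R$ at $\lambda_1$, a discrete valuation ring, and let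
\[
Q=\operatorname{coker}(\Theta)\otimes_R R_1=R_1[x_1,\dots,x_N]/(F_1^\flat,\dots,F_n^\flat).
\]
Since $\chi_g\ne0$ and $\rho(\lambda_1)\ne0$, the Smith normal form of $\Theta$ over $R_1$ gives $\operatorname{ord}_{\lambda_1}\chi_g=\operatorname{ord}_{\lambda_1}\det\Theta=\operatorname{length}_{R_1}Q$. The ring $Q$ is Artinian and is killed by a power of $\lambda-\lambda_1$. Its maximal ideals are the points $(p,\lambda_1)$ with $p\in Z_1$, because $Z_1\subseteq V(F_1(\lambda_1),\dots,F_N(\lambda_1))$ lies in $x_n\ne0$. Its local rings are the $\mathcal O_{X_g,(p,\lambda_1)}$. All residue fields are $\mathbb C$, so all lengths are dimensions over $\mathbb C$, and the asserted equality follows. Finally $Q/(\lambda-\lambda_1)Q=\mathcal O(Z_1)$, so $\dim_{\mathbb C} Q\ge\operatorname{length}Z_1$ with equality if and only if $(\lambda-\lambda_1)Q=0$.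
\end{proof}

These local rings can be computed on $\mathbb P^N$. If $\operatorname{Res}(g)\ne0$ and $(p,\lambda_1)\in X_g$, choose $b$ with $g_b(p)\ne0$ and dehomogenize at $p$. The $b$-th equation says $\lambda=f_b/g_b$, and substituting this into the others gives
\begin{equation}\label{eq:eliminate}
\mathcal O_{X_g,(p,\lambda_1)}\cong\mathcal O_{\mathbb P^N,p}\big/(f_ig_b-f_bg_i:\ 1\le i\le n),\qquad \lambda\mapsto f_b/g_b .
\end{equation}

\begin{example}\label{ex:jordan}
Let $d=1$, $n=2$, $\lambda_0=0$, $f=T=(x_2,0)$ and $\mathbf t=(x_1,x_2)$, a nilpotent Jordan block. Then $Z$ is the reduced point $p=[1:0]$. With $b=1$, \eqref{eq:eliminate} gives $\mathcal O_{X_{\mathbf t},(p,0)}\cong\mathbb C[x_2]/(x_2^2)$ with $\lambda\mapsto x_2\ne0$, of length $2$, in agreement with $\chi_{\mathbf t}(\lambda)=\lambda^2$. The excess of $\operatorname{am}$ over $\operatorname{length}Z$ is the thickening of $X_{\mathbf t}$ in the $\lambda$-direction.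
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
The case $n=1$ was done in Section~\ref{sub:trivial}. Let $n\ge2$. Lemma~\ref{lem:finite} with $g=\mathbf t$ and $\lambda_1=0$ gives $\operatorname{am}\ge\operatorname{length}Z$. If $F\in S_m$ restricts to $0$ in $H^0(Z,\mathcal O_Z(m))$, then for each $a$ some $x_a^MF$ lies in $I$, so $F\in I^{\rm sat}$; conversely, elements of $(I^{\rm sat})_m$ restrict to $0$. So $(S/I^{\rm sat})_m$ embeds into $H^0(Z,\mathcal O_Z(m))$. As $Z$ is finite, $\mathcal O_Z(m)\cong\mathcal O_Z$ and this space has dimension $\operatorname{length}Z$.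
\end{proof}

\section{The multiplicity of the resultant hypersurface}\label{sec:formula}

In this section $N\ge1$ and $f\ne0$. If $\dim Z\ge1$, Lemma~\ref{lem:finite} does not apply at $\lambda=0$, and we count the other roots instead, as in Section~\ref{sec:hand}.

Let $U=\mathbb P^N\setminus Z\ne\emptyset$, and let $\Gamma\subseteq\mathbb P^N_x\times\mathbb P^N_y$ be the closure, with reduced structure, of the graph of $U\to\mathbb P^N$, $x\mapsto[f(x)]$. It is an integral projective variety of dimension $N$. Let $\pi:\Gamma\to\mathbb P^N_x$ be the projection. It is an isomorphism over $U$, because the graph is closed in $U\times\mathbb P^N$. So the closed set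
\[
\Gamma_Z:=\pi^{-1}(Z)
\]
is a proper subset of $\Gamma$ and has dimension at most $N-1$. Let $H,h$ be the hyperplane classes of the two factors; then $A^*(\mathbb P^N\times\mathbb P^N)=\mathbb Z[H,h]/(H^n,h^n)$ \cite{Fu}. The \emph{projective degrees} of $f$ are
\[
\delta_j=\int H^{N-j}h^j\cdot[\Gamma],\qquad 0\le j\le N .
\]

From intersection theory we also need \cite[Prop.~8.2]{Fu}: if subvarieties $V,W$ of complementary dimension in a smooth projective variety meet in a finite set, then $\int[V]\cdot[W]=\sum_pi(p)$ with $1\le i(p)\le\operatorname{length}\mathcal O_{V\cap W,p}$.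

\begin{proposition}\label{prop:mu}
$\displaystyle\mu(f)=\sum_{j=0}^Nd^{N-j}\,(d^j-\delta_j).$
\end{proposition}

\begin{proof}
\emph{Step 1: what general means.} We claim that all $g$ in a dense open subset of $P$ satisfy:
\begin{enumerate}
\item[(a)] $\operatorname{Res}(g)\ne0$;
\item[(b)] $X_g^*:=X_g\cap\{\lambda\ne0\}$ is finite and reduced;
\item[(c)] there is no $(x,y)\in\Gamma_Z$ with $g(x)\in\mathbb Cy$;
\item[(d)] $\operatorname{ord}_0\chi_g=\mu(f)$.
\end{enumerate}
Condition (a) is open and nonempty, and (d) holds on a dense open set by \eqref{eq:mu}.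

For (b), fix $a$ and let $W_a\subseteq\{x_a=1\}\times\mathbb C^*\times P$ be the subscheme of all $(x,\lambda,g)$ with $g_i(x)=\lambda^{-1}f_i(x)$ for $1\le i\le n$. The $i$-th equation expresses the coefficient of $x_a^d$ in $g_i$ as a regular function of the remaining coordinates. So $W_a\cong\mathbb A^N\times\mathbb C^*\times\mathbb A^{\dim P-n}$ is a smooth variety of dimension $N+1+\dim P-n=\dim P$. By generic smoothness in characteristic $0$ \cite[III.10.7]{Ha}, over a dense open subset of $P$ the map $W_a\to P$ is smooth of relative dimension $0$. Its fiber over $g$ is $X_g^*\cap\{x_a\ne0\}$, which is therefore finite and reduced.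

For (c), fix $(x,y)\in\Gamma_Z$. Evaluation at $x$ maps $P$ onto $\mathbb C^n$, so $g(x)\in\mathbb Cy$ defines a linear subspace of codimension $N$ in $P$. Hence the closed set of all $(x,y,g)\in\Gamma_Z\times P$ with $g(x)\in\mathbb Cy$ has dimension at most $(N-1)+\dim P-N<\dim P$. Its image in $P$ is closed, because $\Gamma_Z$ is projective, and is not all of $P$.

\emph{Step 2: the other eigenvalues are intersection points of graphs.} Take $g$ as in Step 1 and let $\Gamma_g$ be the graph of the morphism $g:\mathbb P^N\to\mathbb P^N$. By (c), $\Gamma\cap\Gamma_g$ lies over $U$, so it consists of the points $x\in U$ with $[f(x)]=[g(x)]$. For such $x$ there is a unique $\lambda$ with $f(x)=\lambda g(x)$, and $\lambda\ne0$. Conversely, if $(x,\lambda)\in X_g^*$, then $f(x)=\lambda g(x)\ne0$ by (a), so $x\in U$. Thus the points of $\Gamma\cap\Gamma_g$ and of $X_g^*$ correspond bijectively.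

The local rings agree as well. At such a point choose $b$ with $g_b(x)\ne0$; then $f_b(x)\ne0$. Near the point, $\Gamma$ is the graph of $f$ over $U$, so restricting the equations $y_i/y_b=g_i/g_b$ of $\Gamma_g$ to $\Gamma$ gives the local ring $\mathcal O_{\mathbb P^N,x}/(f_i/f_b-g_i/g_b)_i$. As $f_b,g_b$ are units, this is the ring \eqref{eq:eliminate}. By (b) all lengths are $1$, so by \cite[Prop.~8.2]{Fu}
\[
\#X_g^*=\int[\Gamma]\cdot[\Gamma_g].
\]

\emph{Step 3: counting.} Write $[\Gamma_g]=\sum_ia_iH^ih^{N-i}$. On $\Gamma_g\cong\mathbb P^N$ the class $h$ restricts to $dH$, so $a_i=\int H^{N-i}h^i\cdot[\Gamma_g]=\int_{\mathbb P^N}H^{N-i}(dH)^i=d^i$. Hence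
\[
\#X_g^*=\sum_id^i\delta_{N-i}=\sum_{j=0}^Nd^{N-j}\delta_j .
\]
For each $\lambda_1\ne0$ the scheme $V(f-\lambda_1g)$ is finite by (b), and the local rings of $X_g$ over $\lambda_1$ have length $1$. So Lemma~\ref{lem:finite} gives $\sum_{\lambda_1\ne0}\operatorname{ord}_{\lambda_1}\chi_g=\#X_g^*$. Since $\deg\chi_g=nd^N=\sum_{j=0}^Nd^{N-j}d^j$, subtracting and using (d) proves the formula.
\end{proof}

\section{Bounding the projective degrees}\label{sec:bounds}

In this section $N\ge1$, $f\ne0$ and $Z\ne\emptyset$. Put $k=\dim Z$ and $c=N-k$. As $f\ne0$, we have $k\le N-1$ and $c\ge1$. Define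
\[
\varepsilon_j=\sum_{\substack{0\le i\le c-1\\ i\le j}}\binom ji(d-1)^{j-i},\qquad 0\le j\le N .
\]
Then $\varepsilon_j=d^j$ for $j<c$. We shall show $\delta_j\le\varepsilon_j$. A first check: $\delta_j$ will turn out to be the top self-intersection of $h$ over a general $j$-plane $\Lambda^j\subseteq\mathbb P^N$. For $j<c$ this plane misses $Z$ and nothing is lost. For $j=c$ it meets $Z$ in at least one point, and the bound $\varepsilon_c=d^c-1$ says that at least one of the $d^c$ intersections is lost. For larger $j$ the $j$-plane meets $Z$ in positive dimension, and counting at isolated points is not possible. We express the self-intersection number as a growth rate of sections instead, and compare those sections with forms that vanish to high order on $Z$.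

\subsection{Slices}\label{sub:slices}

Choose linearly independent linear forms $\ell_1,\dots,\ell_N$ successively and put
\[
\Lambda^j=V(\ell_1,\dots,\ell_{N-j})\cong\mathbb P^j .
\]
We require that $\ell_{i+1}$ does not vanish identically on any irreducible component of $\Gamma_Z\cap\pi^{-1}(\Lambda^{N-i})$, nor on any irreducible component of $Y\cap\Lambda^{N-i}$, where $Y$ runs over the components of $Z$ and the components of their pairwise intersections. (The latter are used only in Section~\ref{sec:components}.) Each step excludes finitely many proper subspaces of $S_1$. By construction: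
\begin{itemize}
\item[(G1)] $\dim(\Gamma_Z\cap\pi^{-1}(\Lambda^j))\le j-1$, and this set is empty for $j=0$. Indeed $\dim\Gamma_Z\le N-1$, and each $\ell_{i+1}$ lowers the dimension of every component.
\item[(G2)] $\dim(Y\cap\Lambda^j)=\dim Y-(N-j)$, where a negative value means that the intersection is empty. Indeed each hyperplane lowers the dimension of every component by exactly one, and it meets every component of positive dimension. In particular $\dim(Z\cap\Lambda^j)=j-c$ for $j\ge c$ and $Z\cap\Lambda^j=\emptyset$ for $j<c$. So $\Lambda^j\not\subseteq Z$ for all $j$.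
\end{itemize}

Let $\Gamma_j\subseteq\Gamma$ be the closure of the graph of $f$ over $\Lambda^j\cap U$. It is integral, projective, of dimension $j$, and $\pi:\Gamma_j\to\Lambda^j$ is birational and surjective.

\begin{lemma}\label{lem:slices}
$H^{N-j}\cdot[\Gamma]=[\Gamma_j]$ for $0\le j\le N$. Hence $\delta_j=\int_{\Gamma_j}h^j$, and $\delta_0=1$.
\end{lemma}

\begin{proof}
We use descending induction from $\Gamma_N=\Gamma$. The form $\ell_{N-j}$ does not vanish identically on $\Lambda^{j+1}$, hence $\pi^*\ell_{N-j}=0$ is an effective Cartier divisor on $\Gamma_{j+1}$, and $H\cdot[\Gamma_{j+1}]$ is its cycle, because $c_1(\mathcal O(D))\cap[X]=[D]$ for an effective Cartier divisor $D$ on a variety $X$ \cite{Fu}. Its components have dimension $j$ and lie over $\Lambda^j$, so by (G1) none lies in $\Gamma_Z$. Over $U$ the divisor is $\Lambda^j\cap U$, reduced and irreducible. So the cycle is $[\Gamma_j]$. Finally $\Gamma_0$ is one point.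
\end{proof}

\subsection{Sections over a slice are forms vanishing to high order}\label{sub:sections}

Fix $1\le j\le N$. Let $\Lambda=\Lambda^j$ with coordinates $z_0,\dots,z_j$, let $S'=\mathbb C[z_0,\dots,z_j]$ and $K=\mathbb C(\Lambda)=\mathbb C(\Gamma_j)$, and write $f_i$ also for $f_i|_\Lambda$. Some $f_b|_\Lambda$ is nonzero, because $\Lambda\not\subseteq Z$. If $f_b|_\Lambda=0$, then $y_b=0$ on $\Gamma_j$; otherwise $y_i/y_b=f_i/f_b$ in $K$. So $\Gamma_j$ is covered by the affine open sets $\Gamma^{ab}=\{z_a\ne0,\,y_b\ne0\}$ with $f_b|_\Lambda\ne0$, and, as $\Gamma_j$ is integral,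
\begin{equation}\label{eq:chart}
\mathcal O(\Gamma^{ab})=\mathbb C[z_\bullet/z_a,\ f_\bullet/f_b]\subseteq K .
\end{equation}

For $F\in S'_{md}$ and $p\in\Lambda$ with $z_a(p)\ne0$, let $\operatorname{ord}_pF$ be the $\mathfrak m_p$-adic order of $F/z_a^{md}$ in $\mathcal O_{\Lambda,p}$. It does not depend on $a$.

\begin{lemma}\label{lem:sections}
For $m\ge1$ there is an injective linear map $s\mapsto F_s$ from $H^0(\Gamma_j,\mathcal O(mh))$ to
\[
M_m:=\{F\in S'_{md}:\ \operatorname{ord}_pF\ge m\ \text{ for all }p\in Z\cap\Lambda\}.
\]
\end{lemma}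

\begin{proof}
For $s\in H^0(\Gamma_j,\mathcal O(mh))$ put
\[
\phi_a=\frac{s}{y_b^m}\cdot\Big(\frac{f_b}{z_a^d}\Big)^m\in K .
\]
Since $(y_b/y_{b'})^m=(f_b/f_{b'})^m$, this does not depend on $b$. Moreover $\phi_a=\phi_{a'}(z_{a'}/z_a)^{md}$, and $s\mapsto\phi_a$ is linear and injective.

Let $\nu$ be a discrete valuation of $K$ with $\mathbb C[z_\bullet/z_a]\subseteq\mathcal O_\nu$, and put $\nu(0)=\infty$. Choose $b$ with $f_b|_\Lambda\ne0$ and $\nu(f_b/z_a^d)$ minimal. Then all $f_i/f_b$ lie in $\mathcal O_\nu$, so $\mathcal O(\Gamma^{ab})\subseteq\mathcal O_\nu$ by \eqref{eq:chart}. As $s/y_b^m\in\mathcal O(\Gamma^{ab})$, we obtain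
\begin{equation}\label{eq:val}
\nu(\phi_a)\ \ge\ m\cdot\min_i\nu(f_i/z_a^d).
\end{equation}
We apply this to two kinds of valuations.

\emph{Prime divisors of the chart $\{z_a\ne0\}\cong\mathbb A^j$.} The right-hand side of \eqref{eq:val} is nonnegative, so $\nu(\phi_a)\ge0$ for all of them, and $\phi_a$ is regular on the chart because $\mathbb A^j$ is normal. By the transition rule, $\phi_az_a^{md}$ is independent of $a$, so the $\phi_a$ glue to a section of $\mathcal O_\Lambda(md)$, that is, to a form $F_s\in S'_{md}$ with $\phi_a=F_s/z_a^{md}$.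

\emph{The order at a point $p\in Z\cap\Lambda$ with $z_a(p)\ne0$.} The ring $\mathcal O_{\Lambda,p}$ is regular of dimension $j\ge1$, so its associated graded ring is a polynomial ring, a domain, and $\operatorname{ord}_p$ is a valuation. All $f_i$ vanish at $p$, so the right-hand side of \eqref{eq:val} is at least $m$. Hence $\operatorname{ord}_pF_s\ge m$.
\end{proof}

\subsection{Counting forms}\label{sub:count}

How large can $M_m$ be? If $Z\cap\Lambda$ is, as a set, the linear space $w_1=\dots=w_c=0$ in coordinates $u_0,\dots,u_{j-c},w_1,\dots,w_c$, then $M_m$ is spanned by the monomials of $w$-degree at least $m$. The next lemma shows that the linear case is the extreme one. For $j\ge c$ let $\theta_j(m)$ be the number of monomials of degree $md$ in $u_0,\dots,u_{j-c},w_1,\dots,w_c$ that have $w$-degree at least $m$. For $j<c$ let $\theta_j(m)=\dim S'_{md}$.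

\begin{lemma}\label{lem:count}
Let $1\le j\le N$. Then $\dim M_m\le\theta_j(m)$ for all $m\ge1$, and $\displaystyle\lim_{m\to\infty}\frac{j!\,\theta_j(m)}{m^j}=\varepsilon_j$.
\end{lemma}

\begin{proof}
For $j<c$ the first claim is trivial, and $j!\dim S'_{md}/m^j=j!\binom{md+j}j/m^j\to d^j=\varepsilon_j$. Let $j\ge c$, $k'=j-c$ and $Z'=Z\cap\Lambda$. By (G2), $\dim Z'=k'$.

\emph{The inequality.} Choose coordinates $u_0,\dots,u_{k'},w_1,\dots,w_c$ on $\Lambda$ with $Z'\cap V(u_0,\dots,u_{k'})=\emptyset$. The projection $Z'\to\mathbb P^{k'}$, $[u:w]\mapsto[u]$, is then a finite morphism, and since $\dim Z'=k'$ it is surjective. We claim that $F\in M_m$ with $\deg_wF\le m-1$ must vanish. Let $\alpha\in\mathbb C^{k'+1}\setminus\{0\}$. By surjectivity there is $\beta\in\mathbb C^c$ with $p=[\alpha:\beta]\in Z'$. The morphism $w\mapsto[\alpha:w]$ sends $\beta$ to $p$ and pulls $\mathfrak m_p^m$ back into $\mathfrak m_\beta^m$. So the polynomial $F(\alpha,w)$ in $w$ vanishes to order at least $m$ at $\beta$; as its degree is at most $m-1$, it is zero. Since $\alpha\ne0$ was arbitrary,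 $F=0$.

Hence $M_m$ injects into the quotient of $S'_{md}$ by the span of the monomials of $w$-degree at most $m-1$, which has dimension $\theta_j(m)$.

\emph{The limit.} Sorting by $w$-degree,
\[
\theta_j(m)=\sum_{i=m}^{md}\binom{i+c-1}{c-1}\binom{md-i+k'}{k'} .
\]
Uniformly for $0\le i\le md$ each summand is $\frac{i^{c-1}(md-i)^{k'}}{(c-1)!\,k'!}+O(m^{j-2})$, because $c-1+k'=j-1$ (the error term is $0$ if $j=1$). There are $O(m)$ summands, so Riemann sums give
\[
\lim_{m\to\infty}\frac{j!\,\theta_j(m)}{m^j}=\frac{j!}{(c-1)!\,(j-c)!}\int_1^du^{c-1}(d-u)^{j-c}\,du .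
\]
To evaluate the integral put $\psi(u)=\sum_{i=0}^{c-1}\binom jiu^i(d-u)^{j-i}$. Then $\psi(1)=\varepsilon_j$, and $\psi(d)=0$ because $i<c\le j$. With $\gamma_i=\binom{j-1}iu^i(d-u)^{j-1-i}$ (zero for $i=-1$), the $i$-th summand of $\psi$ has derivative
\[
\binom ji\big[iu^{i-1}(d-u)^{j-i}-(j-i)u^i(d-u)^{j-i-1}\big]=j(\gamma_{i-1}-\gamma_i).
\]
The sum telescopes to
\[
\psi'(u)=-j\gamma_{c-1}=-j\binom{j-1}{c-1}u^{c-1}(d-u)^{j-c}=-\frac{j!}{(c-1)!\,(j-c)!}u^{c-1}(d-u)^{j-c}.
\]
So the limit is $\psi(1)-\psi(d)=\varepsilon_j$.
\end{proof}

\subsection{The bound}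

We use \cite[Cor.~1.4.41]{La}: if $D$ is nef on a projective variety $X$ of dimension $j$, then $h^0(X,mD)=\frac{(D^j)}{j!}m^j+O(m^{j-1})$. We need it only for globally generated $D$.

\begin{proposition}\label{prop:delta}
$\delta_j\le\varepsilon_j$ for $0\le j\le N$. If the scheme $Z$ is a reduced linear subspace, then $\delta_j=\varepsilon_j$ for all $j$.
\end{proposition}

\begin{proof}
For $j=0$, $\delta_0=1=\varepsilon_0$. Let $j\ge1$. The class $h$ is globally generated on $\Gamma_j$, so by \cite[Cor.~1.4.41]{La} and Lemmas~\ref{lem:slices}, \ref{lem:sections} and \ref{lem:count},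
\[
\delta_j=\int_{\Gamma_j}h^j=\lim_{m\to\infty}\frac{j!\,h^0(\Gamma_j,\mathcal O(mh))}{m^j}\le\lim_{m\to\infty}\frac{j!\,\theta_j(m)}{m^j}=\varepsilon_j .
\]

Now let $Z$ be a reduced linear subspace. It suffices to show $h^0(\Gamma_j,\mathcal O(mh))\ge\theta_j(m)$ for $m\ge1$. By (G2) the scheme $Z\cap\Lambda$ is a reduced linear space of dimension $j-c$ if $j\ge c$, and empty if $j<c$. In the first case choose coordinates $u,w$ with $Z\cap\Lambda=V(w_1,\dots,w_c)$ and put $J'=(w_1,\dots,w_c)\subset S'$; in the second put $J'=S'$. In both cases $\dim(J'^m)_{md}=\theta_j(m)$. On each chart $z_a\ne0$ the ideal generated by the $f_i/z_a^d$ is the dehomogenization of $J'$, since both define the scheme $Z\cap\Lambda$ there. So for $F\in(J'^m)_{md}$ we can write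
\[
\frac F{z_a^{md}}=\sum_{|\alpha|=m}c_\alpha\Big(\frac f{z_a^d}\Big)^\alpha,\quad c_\alpha\in\mathbb C[z_\bullet/z_a],
\qquad\text{hence}\qquad
\frac F{f_b^m}=\sum_{|\alpha|=m}c_\alpha\Big(\frac f{f_b}\Big)^\alpha\in\mathcal O(\Gamma^{ab})
\]
by \eqref{eq:chart}. The local sections $(F/f_b^m)\,y_b^m$ of $\mathcal O(mh)$ agree on overlaps, because $y_b/y_{b'}=f_b/f_{b'}$, and glue to a section $s$ with $F_s=F$. In particular $F\mapsto s$ is injective, so $h^0(\Gamma_j,\mathcal O(mh))\ge\dim(J'^m)_{md}=\theta_j(m)$.
\end{proof}

\subsection{A combinatorial identity}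

\begin{lemma}\label{lem:identity}
$\displaystyle\sum_{j=0}^Nd^{N-j}(d^j-\varepsilon_j)=B(n,d,k).$
\end{lemma}

\begin{proof}
Put $q=d-1$. Then $d^j-\varepsilon_j=\sum_{i\ge c}\binom jiq^{j-i}$. Give a word $\omega\in\{0,1\}^n$ with $r=r(\omega)$ ones the weight $q^r$. It has $n-r$ zeros, and $(n-r)-c=k+1-r$. So
\[
B(n,d,k)=\sum_{\omega\in\{0,1\}^n}q^{r(\omega)}\max(0,\#\mathrm{zeros}(\omega)-c).
\]
The number $\max(0,\#\mathrm{zeros}(\omega)-c)$ counts the zeros of $\omega$ that are preceded by at least $c$ zeros, that is, the $j\in\{0,\dots,N\}$ such that $\omega_{j+1}=0$ and $\omega_1\cdots\omega_j$ contains at least $c$ zeros. For fixed $j$ the total weight of such words is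
\[
\Big(\sum_{i\ge c}\binom jiq^{j-i}\Big)(1+q)^{n-j-1}=(d^j-\varepsilon_j)\,d^{N-j}.
\]
Summing over $j$ proves the identity.
\end{proof}

\section{Proof of the inequalities}\label{sec:proofs}

\begin{proof}[Proof of the inequalities of Theorem~\ref{thm:dim}]
The cases $f=0$ and $n=1$ were done in Section~\ref{sub:trivial}. Otherwise \eqref{eq:mu}, Propositions~\ref{prop:mu} and \ref{prop:delta} and Lemma~\ref{lem:identity} give
\[
\operatorname{am}\ge\mu(f)=\sum_{j=0}^Nd^{N-j}(d^j-\delta_j)\ge\sum_{j=0}^Nd^{N-j}(d^j-\varepsilon_j)=B(n,d,k).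
\]
For $k\ge1$ the second inequality follows from \eqref{eq:Bbound}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We distinguish four cases.
\begin{itemize}
\item If $Z=\emptyset$, then $\dim L=0\le\operatorname{am}$.
\item If $Z$ is finite and nonempty, Theorem~\ref{thm:finite} with $m=1$ gives $\operatorname{am}\ge\dim(S/I^{\rm sat})_1=\dim L$.
\item If $\dim Z\ge1$ and $d\ge2$, Theorem~\ref{thm:dim} gives $\operatorname{am}\ge n(d-1)+2\ge n+2>n\ge\dim L$.
\item If $\dim Z=k\ge1$ and $d=1$, then $I$ is generated by linear forms, so it is a prime ideal, and it is not $(x_1,\dots,x_n)$ because $Z\ne\emptyset$. Hence $I^{\rm sat}=I$, and $\dim L=n-\dim I_1=k+1=B(n,1,k)\le\operatorname{am}$ by Theorem~\ref{thm:dim}.\qedhere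
\end{itemize}
\end{proof}

\section{Sharpness and the case of equality}\label{sec:sharp}

\begin{proof}[Proof of sharpness in Theorem~\ref{thm:dim}]
For $k=N$ take $f=0$ (Section~\ref{sub:trivial}). Let $k<N$, so $N\ge1$, and $c=N-k$. Proposition~\ref{prop:delta} tells us to look for $f$ whose zero scheme is exactly a reduced $k$-plane. Let $\Lambda_0$ be the $k$-plane $x_{k+2}=\dots=x_n=0$, with ideal $J$ and ideal sheaf $\mathcal J$, and let $P_0=(J_d)^n$. We show that general $f\in P_0$ will do.

\emph{No zeros off $\Lambda_0$.} For $p\notin\Lambda_0$ evaluation $J_d\to\mathbb C$ at $p$ is onto, because some $x_i^d$ with $i\ge k+2$ is nonzero at $p$. So the set of $(f,p)$ with $p\notin\Lambda_0$ and $f(p)=0$ has dimension $N+\dim P_0-n<\dim P_0$.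

\emph{Reduced along $\Lambda_0$.} Let $p\in\Lambda_0$ with $x_a(p)\ne0$. Division by $x_a^d$ gives a map $J_d\to\mathcal J_p/\mathfrak m_p\mathcal J_p\cong\mathbb C^c$. It is onto, because the forms $x_a^{d-1}x_i$ with $i\ge k+2$ map to a basis. The $c\times n$ matrices of rank less than $c$ have codimension $n-c+1=k+2$. So the set of $(f,p)$ with $p\in\Lambda_0$ such that $f_1,\dots,f_n$ do not span $\mathcal J_p/\mathfrak m_p\mathcal J_p$ has dimension at most $k+\dim P_0-(k+2)<\dim P_0$.

Take $f\in P_0$ outside the closures of the images of these two sets. By Nakayama's lemma the $f_i$ generate $\mathcal J$ at every point of $\Lambda_0$, and they generate the unit ideal at all other points. So $Z=\Lambda_0$ as schemes, and $f\ne0$. Propositions~\ref{prop:mu} and \ref{prop:delta} with Lemma~\ref{lem:identity} give $\mu(f)=B(n,d,k)$. By \eqref{eq:mu}, for $\lambda_0=0$, $T=f$ and general non-singular $\mathbf t$ we have $\operatorname{am}=B(n,d,k)$.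
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equality}]
Let $d\ge2$. If $\dim Z\ge1$, then $\operatorname{am}\ge n+2>\dim L$ as in Section~\ref{sec:proofs}. If $Z=\emptyset$, both sides are $0$. Let $Z$ be finite and nonempty. If $n=1$, then $f=0$, $\operatorname{am}=1=\dim L$, and (i) and (ii) hold. Let $n\ge2$. By Theorem~\ref{thm:finite}, $\operatorname{am}\ge\operatorname{length}Z\ge\dim L$, so equality holds if and only if it holds in both places.

The second inequality comes from the injection $(S/I^{\rm sat})_1\hookrightarrow H^0(Z,\mathcal O_Z(1))$, so it is an equality if and only if (i) holds. By Lemma~\ref{lem:finite} the first is an equality if and only if $\lambda=0$ in each $\mathcal O_{X_{\mathbf t},(p,0)}$. By \eqref{eq:eliminate} with $g=\mathbf t$ this means $f_b/\mathbf t_b=0$ in $\mathcal O_{\mathbb P^N,p}/(f_i\mathbf t_b-f_b\mathbf t_i)_i$, which is (ii) because $\mathbf t_b$ is a unit at $p$. In particular (ii) does not depend on the choice of $b$.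

\emph{Existence.} In all examples $\lambda_0=0$ and $T=f$. For $n=1$ take $f\ne0$ for $s=0$ and $f=0$ for $s=1$. Let $n\ge2$ and $0\le s\le n$. Let $W=\{e_1,\dots,e_s\}$ be coordinate points of $\mathbb P^N$, and let $J_d$ be the space of forms of degree $d$ without the monomials $x_1^d,\dots,x_s^d$; these are the forms that vanish on $W$. For $q\notin W$ some element of $J_d$ is nonzero at $q$: take $x_i^{d-1}x_j$ if $q_iq_j\ne0$ with $i\ne j$ (here $d\ge2$ is used), and $x_i^d$ if $q=e_i$ with $i>s$. At $e_i\in W$ the forms $x_i^{d-1}x_j$, $j\ne i$, lie in $J_d$, again because $d\ge2$, and map to a basis of $\mathfrak m/\mathfrak m^2$, where $\mathfrak m$ is the maximal ideal at $e_i$.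

Now count as in the previous proof. The set of $(f,q)\in(J_d)^n\times(\mathbb P^N\setminus W)$ with $f(q)=0$ has dimension $N+\dim(J_d)^n-n<\dim(J_d)^n$, and $n\times N$ matrices of rank less than $N$ have codimension $2$. So for general $f\in(J_d)^n$ we have $Z=W$ as a reduced scheme, and the $n\times N$ Jacobian matrix $\mathcal D_i$ of the dehomogenized $f$ at each $e_i\in W$ has rank $N$. The linear forms vanishing on $W$ form a space of dimension $n-s$, so $\dim L=s$.

Let $\mathbf t$ be general and non-singular, so that $\mathbf t(e_i)\notin\operatorname{im}\mathcal D_i$ for $i\le s$. The linear parts of the $n$ functions $f_l-\lambda\mathbf t_l$ at $(e_i,0)$ are the rows of the matrix $[\,\mathcal D_i\mid-\mathbf t(e_i)\,]$, which is an invertible $n\times n$ matrix. So $X_{\mathbf t}$ is a reduced point at $(e_i,0)$, and Lemma~\ref{lem:finite} gives $\operatorname{am}=s$.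
\end{proof}

\section{A bound that sees all components}\label{sec:components}

We prove Theorem~\ref{thm:components}. By Section~\ref{sub:trivial} we may assume $N\ge1$, $f\ne0$ and $Z\ne\emptyset$. While Proposition~\ref{prop:delta} compares $\delta_j$ with $d^j$, we now compare consecutive projective degrees. The defect $d\,\delta_{i-1}-\delta_i$ is an intersection number on $\Gamma_i$, and the components of $Z$ of codimension $i$ contribute to it visibly.

\subsection{One more condition on the slices}

In Section~\ref{sub:slices} we also require: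
\begin{itemize}
\item[(G3)] For every component $V$ of $Z_{\rm red}$ of codimension $i$, $V\cap\Lambda^i$ consists of $\deg V$ distinct points.
\end{itemize}
This can be achieved in the successive choice. For $0\le e\le\dim V$ let $V_e=(V\cap V(\ell_1,\dots,\ell_e))_{\rm red}$. We arrange inductively that $V_e$ is pure of dimension $\dim V-e$ and of degree $\deg V$; this holds for $V_0=V$. Let it hold for some $e<\dim V$. Choose $\ell_{e+1}$ vanishing identically on no component of $V_e$ or of $\operatorname{Sing}V_e$, and such that $V(\ell_{e+1})$ meets the smooth locus of $V_e$ in a smooth scheme. The last condition is dense and open by Bertini's theorem \cite[III.10.9]{Ha}, the others exclude finitely many proper subspaces, so everything is compatible with the earlier requirements. The scheme $V_e\cap V(\ell_{e+1})$ is then pure of dimension $\dim V_e-1$ and has degree $\deg V_e$. None of its components lies in $\operatorname{Sing}V_e$, because $\operatorname{Sing}V_e\cap V(\ell_{e+1})$ has dimension at most $\dim V_e-2$. So it is generically reduced, and $\deg V_{e+1}=\deg V_e=\deg V$.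 For $e=\dim V=N-i$ this gives (G3).

\subsection{Consecutive projective degrees}

Put $v_i=d\,\delta_{i-1}-\delta_i$ for $1\le i\le N$. Since $\delta_0=1$, telescoping gives $d^j-\delta_j=\sum_{i=1}^jd^{j-i}v_i$. In Proposition~\ref{prop:mu} each $v_i$ then occurs with factor $d^{N-i}$ for every $j=i,\dots,N$, so
\[
\mu(f)=\sum_{i=1}^Nv_i\,(N-i+1)\,d^{N-i}.
\]
A component $V$ of codimension $i$ has $\dim V=N-i$, and $1\le i\le N$ because $f\ne0$. As $\operatorname{am}\ge\mu(f)$, it suffices to prove
\begin{equation}\label{eq:vi}
v_i\ \ge\sum_{\operatorname{codim}V=i}\deg V\qquad(1\le i\le N),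
\end{equation}
where $V$ runs over the components of $Z_{\rm red}$.

\subsection{The defect as an effective divisor}

By Lemma~\ref{lem:slices}, $H^{N-i}\cdot[\Gamma]=[\Gamma_i]$, so
\[
v_i=\int_{\Gamma_i}h^{i-1}(dH-h).
\]
Use the charts $\Gamma^{ab}$ of Section~\ref{sub:sections} with $j=i$. On $\Gamma^{ab}$ consider the nonzero regular function $f_b/z_a^d$. On overlaps the quotient of two of these functions is
\[
\frac{f_b/z_a^d}{f_{b'}/z_{a'}^d}=\frac{y_b}{y_{b'}}\Big(\frac{z_{a'}}{z_a}\Big)^d ,
\]
a unit. So they define an effective Cartier divisor $E$ on $\Gamma_i$. Since $z_a^d/y_b$ is a local generator of $\mathcal O(d,-1)$ on $\Gamma^{ab}$, the formula also shows that the local sections $(f_b/z_a^d)\cdot(z_a^d/y_b)$ glue to a section of $\mathcal O(d,-1)|_{\Gamma_i}$ with divisor $E$. Hence $[E]=(dH-h)\cdot[\Gamma_i]$. On $\Gamma^{ab}$ we have $f_l/z_a^d=(y_l/y_b)(f_b/z_a^d)$ for all $l$, so $f_b/z_a^d$ vanishes exactly where all $f_l$ vanish, and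
\[
\operatorname{supp}E=\pi^{-1}(Z)\cap\Gamma_i .
\]
Write $[E]=\sum_\alpha n_\alpha[E_\alpha]$ with $n_\alpha\ge1$, where the $E_\alpha$ are the irreducible components of $\operatorname{supp}E$, all of dimension $i-1$. Then
\[
v_i=\sum_\alpha n_\alpha\int h^{i-1}\cdot[E_\alpha],
\]
and every summand is nonnegative because $h$ is globally generated.

\begin{proof}[Proof of \eqref{eq:vi}]
Let $V$ be a component of $Z_{\rm red}$ of codimension $i$ and let $p\in V\cap\Lambda^i$. For every other component $V'$ we have $\dim(V\cap V')<\dim V=N-i$, so $\Lambda^i$ misses $V\cap V'$ by (G2). So $p$ lies on no other component, and it is an isolated point of $Z\cap\Lambda^i$ because $V\cap\Lambda^i$ is finite. Hence $\pi^{-1}(p)\cap\Gamma_i$ is open and closed in $\operatorname{supp}E$. It is nonempty because $\Gamma_i\to\Lambda^i$ is surjective. So it contains some $E_\alpha$. As $E_\alpha\subseteq\{p\}\times\mathbb P^N$, the number $\int h^{i-1}\cdot[E_\alpha]$ is the degree of a projective variety of dimension $i-1$, hence at least $1$. By (G3) the components of codimension $i$ provide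 $\sum_{\operatorname{codim}V=i}\deg V$ distinct points $p$, and distinct points give distinct $E_\alpha$. This proves \eqref{eq:vi} and Theorem~\ref{thm:components}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CCGL}
Stefano Canino, Cosimo Flavi, Francesco Galuppi, Yuze Luan,
\emph{New conjectures on multiplicities of tensor eigenvalues},
arXiv:2607.21422 (2026).

\bibitem{CLO}
Cox, Little, O'Shea,
\emph{Using Algebraic Geometry}.

\bibitem{Fu}
Fulton,
\emph{Intersection Theory}.

\bibitem{Ha}
Hartshorne,
\emph{Algebraic Geometry}.

\bibitem{La}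
Lazarsfeld,
\emph{Positivity in Algebraic Geometry I}.

\end{thebibliography}

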